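\title{Constant lists minimize the number of list packings, uniformly in the size of the packing}

\begin{abstract}
Give every vertex of a graph $G$ a list of $q$ colors. A proper packing of size $k$ is a set of $k$ proper colorings from these lists that differ pairwise at every vertex. Kaul and Mudrock asked whether for every $G$ there is a threshold $N$ such that, for all $q\ge N$ and all $k\le q$, no assignment of lists of size $q$ has fewer proper packings of size $k$ than the assignment of one common list. We show that the answer is yes: if $G$ has $m\ge 1$ edges and maximum degree $\Delta$, then $N=10m\Delta$ works for all $k\le q$ at once, including $k=q$. The minimizers are exactly the assignments that are constant on each component, and every other assignment exceeds the minimum by a factor that we bound in terms of how much adjacent lists differ. The proof uncrosses the supports of two colors and controls the change in the count by switching arguments.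
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G=(V,E)$ is a finite simple graph with $n\ge 1$ vertices, $m$ edges and maximum degree $\Delta$, and $[q]=\{1,\dots,q\}$. A \emph{list assignment} $L$ gives each vertex $v$ a set $L(v)$ of colors; it is a \emph{$q$-assignment} if $|L(v)|=q$ for every $v$. An \emph{$L$-coloring} is a map $f$ on $V$ with $f(v)\in L(v)$ for all $v$, and it is \emph{proper} if $f(u)\ne f(v)$ for every edge $uv$. An \emph{$L$-packing of size $k$} is a set $\{f_1,\dots,f_k\}$ of $k$ $L$-colorings with $f_i(v)\ne f_j(v)$ whenever $i\ne j$ and $v\in V$; it is \emph{proper} if every $f_i$ is proper. A proper packing of size $1$ is a single proper coloring. At the other extreme, a proper packing of size $q$ of a $q$-assignment uses every color of every list exactly once.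

Let $P^\star(G,L,k)$ be the number of proper $L$-packings of size $k$. For positive integers $k\le q$, the \emph{classical packing function} $P^\star(G,q,k)$ is the value of $P^\star(G,L,k)$ for the constant assignment $L(v)=[q]$, and the \emph{list packing function} $P^\star_\ell(G,q,k)$ is the minimum of $P^\star(G,L,k)$ over all $q$-assignments $L$. The constant assignment takes part in this minimum, so $P^\star_\ell(G,q,k)\le P^\star(G,q,k)$.

Which lists give the fewest packings? An edge $uv$ excludes a choice of colors only through a color that lies in both $L(u)$ and $L(v)$, so one expects the count to be smallest when adjacent lists agree. The disagreement is measured by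
\[
\delta(L)=\sum_{uv\in E}\bigl(q-|L(u)\cap L(v)|\bigr)\ge 0 .
\]
A term vanishes exactly when $L(u)=L(v)$, so $\delta(L)=0$ if and only if $L$ is constant on every component of $G$. For a single edge and $k=1$ the expectation is exact: of the $q^2$ pairs of colors, $|L(u)\cap L(v)|$ are excluded, so
\begin{equation}\label{eq:edge}
P^\star(K_2,L,1)=q^2-|L(u)\cap L(v)|=q^2-q+\delta(L).
\end{equation}
On larger graphs the expectation can fail when $q$ is small: Proposition~\ref{prop:bipartite} gives bipartite graphs with lists that admit no proper coloring at all, although constant lists of the same size admit full packings. So one asks whether it holds for large $q$.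

For $k=1$ this is known. Donner showed that for every $G$ there is an $N$ with $P^\star_\ell(G,q,1)=P^\star(G,q,1)$ for all $q\ge N$, and Dong and Zhang showed that $q\ge m-1$ suffices. It is also known that $P^\star_\ell(G,q,k)=P^\star(G,q,k)$ whenever
\begin{equation}\label{eq:known}
q\ \ge\ nk(k-1)/2+mk-1 .
\end{equation}
The shape of this bound is explained by the Cartesian product $G\,\square\,K_k$, whose vertices are the pairs $(v,i)\in V\times[k]$, with $(u,i)$ adjacent to $(v,j)$ if $u=v$ and $i\ne j$, or $i=j$ and $uv\in E$. Give $(v,i)$ the list $L(v)$. Then proper colorings of the product are the same as ordered proper $L$-packings $(f_1,\dots,f_k)$, and the product has $nk(k-1)/2+mk$ edges. Thus \eqref{eq:known} is the condition of Dong and Zhang for the graph $G\,\square\,K_k$. This graph grows with $k$, and so does the threshold: if $m\ge1$ and $k=q\ge2$, the right side of \eqref{eq:known} is at least $q(q-1)+q-1=q^2-1>q$, and the condition never holds. The following question is posed by Kaul and Mudrock~\cite{KM}; the case $k=q$ is of particular interest.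

\medskip
\noindent\textbf{Question.} \emph{For every graph $G$, does there exist a positive integer $N$ such that $P^\star_\ell(G,q,k)=P^\star(G,q,k)$ whenever $k\le q$ and $q\ge N$?}
\medskip

If $m=0$, every $q$-assignment has $\bigl(q(q-1)\cdots(q-k+1)\bigr)^n/k!$ proper packings of size $k$, and $N=1$ works. For $m\ge 1$ the answer is yes, with $N=10m\Delta$.

\begin{theorem}\label{thm:main}
Let $G$ be a graph with $m\ge1$ edges and maximum degree $\Delta$, and let $q\ge 10m\Delta$. There is a number $\kappa=\kappa(G,q)$ with
\[
\kappa>1-\frac{10m\Delta}{q}\ge 0
\]
such that for all $1\le k\le q$ and every $q$-assignment $L$,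
\[
P^\star(G,L,k)\ \ge\ \Bigl(1+\kappa\,\frac{k\,\delta(L)}{q^2}\Bigr)P^\star(G,q,k),
\]
and $P^\star(G,q,k)>0$. Consequently $P^\star_\ell(G,q,k)=P^\star(G,q,k)$ for all $q\ge10m\Delta$ and all $k\le q$. Moreover, $L$ attains the minimum if and only if $L$ is constant on each component of $G$.
\end{theorem}

The proof does not use the results quoted above. It moves from $L$ to an assignment that is constant on components by changing two colors at a time. Let $S$ and $T$ be the sets of vertices whose lists contain $c$ and $d$, respectively, and suppose that some edge joins $S\setminus T$ to $T\setminus S$. Replacing $S,T$ by $S\cup T,\ S\cap T$ lowers $\delta$, and we show that it also lowers the number of packings. The change in the count is a gain minus a loss. Both are proportional to $k$, and the loss is smaller by a factor of order $m\Delta/q$; this is why the threshold does not depend on $k$.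

Section~\ref{sec:uncross} defines this operation and derives Theorem~\ref{thm:main} from the one-step inequality, Proposition~\ref{prop:step}. Section~\ref{sec:examples} shows the gain and the loss on two small graphs, and Sections~\ref{sec:patterns}--\ref{sec:estimates} prove the proposition. Section~\ref{sec:complements} discusses how the threshold and the constant $\kappa$ depend on $G$.

\section{Arrangements and uncrossing}\label{sec:uncross}

Fix $G$ and integers $1\le k\le q$. A packing of size $k<q$ uses some colors of $L(v)$ and leaves others out, and which ones are left out varies from packing to packing. It is easier to count objects in which every color appears exactly once at every vertex.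

An \emph{arrangement} for a $q$-assignment $L$ is a tuple $\sigma=(\sigma_v)_{v\in V}$ of bijections $\sigma_v:[q]\to L(v)$. We picture it as an array with one \emph{row} $\sigma_v$ for each vertex and with \emph{positions} $1,\dots,q$; the positions $i\le k$ are called \emph{active}. The arrangement is \emph{proper} if $\sigma_u(i)\ne\sigma_v(i)$ for every edge $uv$ and every active $i$. Let $Z(L)$ be the number of proper arrangements, and let $Z_0$ be its value for the constant assignment $[q]$. The size $k$ of the packing now enters only through the set of active positions.

\begin{lemma}\label{lem:arr}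
Let $L$ be a $q$-assignment.
\begin{enumerate}
\item[(a)] $Z(L)=k!\,\bigl((q-k)!\bigr)^n\,P^\star(G,L,k)$.
\item[(b)] $Z(L)$ is the product of the corresponding numbers for the components of $G$, and $Z(L)=Z_0$ if $L$ is constant on each component.
\item[(c)] If $q\ge2\Delta$, then $Z(L)>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The active positions of a proper arrangement give an ordered proper packing $f_i(v)=\sigma_v(i)$, $i\le k$. Conversely, an ordered proper packing fills the active positions, and at each vertex the $q-k$ unused colors may be placed in the remaining positions in any of $(q-k)!$ orders. The members of a packing are distinct maps, so each packing has $k!$ orderings.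

(b) Properness constrains only rows of adjacent vertices, which gives the product. If $L$ is constant on a component, a bijection from the common list to $[q]$ renames the colors there without changing the count.

(c) Recall Hall's theorem: a bipartite graph with parts $X,Y$ of equal size has a perfect matching if every $S\subseteq X$ has at least $|S|$ neighbors. This condition holds if $|X|=|Y|=q$ and all degrees are at least $q/2$: a nonempty $S$ with $|S|\le q/2$ has at least $q/2$ neighbors, and if $|S|>q/2$ then every vertex of $Y$, having at most $q/2$ non-neighbors, has a neighbor in $S$.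

Construct the rows one after another. For the row of $v$, join a position $i$ to a color $s\in L(v)$ unless $i$ is active and some neighbor of $v$ whose row is already constructed has $s$ at position $i$. Each of the at most $\Delta$ neighbors forbids at most one color per position and at most one position per color. So all degrees are at least $q-\Delta\ge q/2$, and a perfect matching is an admissible row.
\end{proof}

By (a), it suffices to prove Theorem~\ref{thm:main} with $Z(L)$ and $Z_0$ in place of $P^\star(G,L,k)$ and $P^\star(G,q,k)$.

Let $c\ne d$ be colors. Sort the vertices by which of the two colors their lists contain: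
\[
A=\{v: c\in L(v),\ d\notin L(v)\},\quad B=\{v: d\in L(v),\ c\notin L(v)\},\quad C=\{v: c,d\in L(v)\}.
\]
The \emph{uncrossing} of $L$ at $(c,d)$ is the $q$-assignment $L'$ with $L'(v)=(L(v)\setminus\{d\})\cup\{c\}$ for $v\in B$ and $L'(v)=L(v)$ otherwise. The color $c$ now appears on $A\cup B\cup C$, the union of the two old supports, and $d$ appears on $C$, their intersection. Let $h$ be the number of edges between $A$ and $B$. Then
\begin{equation}\label{eq:drop}
\delta(L')=\delta(L)-h .
\end{equation}
To see this, write $e(X)$ for the number of edges inside $X$. A color with support $X$ contributes $e(X)$ to $\sum_{uv\in E}|L(u)\cap L(v)|$, so the contribution of $c$ and $d$ changes from $e(A\cup C)+e(B\cup C)$ to $e(A\cup B\cup C)+e(C)$. Both expressions count the edges inside $C$ twice, and the edges inside $A$, inside $B$, from $A$ to $C$ and from $B$ to $C$ once. Only the second counts the $h$ edges between $A$ and $B$.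

The heart of the proof is the following inequality, in which
\begin{equation}\label{eq:kappa}
\kappa=\Bigl(1-\frac{\Delta}{q}\Bigr)^{2}\Bigl(1-\frac{2\Delta}{q-2}\Bigr)^{2}\Bigl(1-\frac{4(m-1)}{q-\Delta}\Bigr)-\frac{8m(\Delta-1)}{q-\Delta}.
\end{equation}

\begin{proposition}\label{prop:step}
Let $m\ge1$ and $q\ge10m\Delta$. Then $\kappa>1-10m\Delta/q$, and if $L'$ is an uncrossing of $L$ with $h\ge1$, then
\[
Z(L)\ \ge\ \Bigl(1+\frac{\kappa hk}{q^2}\Bigr)Z(L').
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:step}]
Suppose $\delta(L)>0$. Then $L(u)\ne L(v)$ for some edge $uv$, and since the two lists have the same size there are colors $c\in L(u)\setminus L(v)$ and $d\in L(v)\setminus L(u)$. For this pair $u\in A$ and $v\in B$, so $h\ge1$. By \eqref{eq:drop} the uncrossing lowers the nonnegative integer $\delta$ by $h$. Repeating, we obtain $q$-assignments $L=L_0,L_1,\dots,L_r$ with drops $h_1,\dots,h_r\ge1$, where $\delta(L_r)=0$ and $\sum_i h_i=\delta(L)$. The assignment $L_r$ is constant on components, so $Z(L_r)=Z_0>0$ by Lemma~\ref{lem:arr}(b),(c). The number $\kappa>0$ is the same at every step, so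
\[
Z(L)\ \ge\ Z_0\prod_{i=1}^r\Bigl(1+\frac{\kappa h_ik}{q^2}\Bigr)\ \ge\ Z_0\Bigl(1+\frac{\kappa k\,\delta(L)}{q^2}\Bigr).
\]
For $\delta(L)=0$ we have $Z(L)=Z_0$ by Lemma~\ref{lem:arr}(b). Dividing by $k!\,((q-k)!)^n$ gives the inequality of the theorem, and $P^\star(G,q,k)>0$. Since $\kappa>0$ and $Z_0>0$, we have $Z(L)>Z_0$ when $\delta(L)>0$; so the minimum is $P^\star(G,q,k)$, and it is attained exactly when $\delta(L)=0$.
\end{proof}

\section{An edge and a path}\label{sec:examples}

The assignments $L$ and $L'$ differ only in the colors $c$ and $d$. To compare them, erase these two colors from an arrangement, writing a blank $*$ in their place, and ask in how many ways the blanks can be refilled under $L$ and under $L'$.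

\begin{example}[the gain]\label{ex:edge}
Let $G$ be the edge $ab$, let $q=k=3$, and let $L(a)=\{1,2,c\}$ and $L(b)=\{1,2,d\}$. Then $A=\{a\}$, $B=\{b\}$, $h=1$, and $L'(a)=L'(b)=\{1,2,c\}$. After erasing, each row is an ordering of $1,2,*$, and neither $1$ nor $2$ stands at the same position in both rows. By symmetry let the row of $a$ be $(1,2,*)$, one of six possibilities. The row of $b$ is then one of three:
\[
\begin{array}{c|ccc}a&1&2&*\\ b&2&1&*\end{array}\qquad\qquad
\begin{array}{c|ccc}a&1&2&*\\ b&2&*&1\end{array}\qquad\qquad
\begin{array}{c|ccc}a&1&2&*\\ b&*&1&2\end{array}
\]
Under $L$ the blanks become $c$ and $d$, and all three arrays give proper arrangements. Under $L'$ both blanks become $c$, and the first array fails. Hence $Z(L)=18$ and $Z(L')=12$. The assignment $L$ gains exactly where the blanks at the two ends of an $A$--$B$ edge share an active position.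
\end{example}

\begin{example}[the loss]\label{ex:path}
Let $G$ be the path with edges $av$ and $vb$, let $k=1$ and $q\ge2$, and let $L$ be any $q$-assignment with $A=\{a\}$, $B=\{b\}$, $C=\{v\}$. Here $h=0$. Count proper colorings by the color $s$ of $v$: each of $a$ and $b$ has $q-1$ or $q$ choices, according as its list contains $s$ or not. For $s\notin\{c,d\}$ uncrossing changes nothing. The colors $s=c$ and $s=d$ contribute $(q-1)q+q(q-1)$ under $L$ and $(q-1)^2+q^2$ under $L'$. So $P^\star(G,L',1)=P^\star(G,L,1)+1$: uncrossing \emph{increases} the count. The cause is the array in which all three rows have a blank at position~$1$. Under $L$ the ends receive $c$ and $d$ and nothing is left for $v$; under $L'$ both ends receive $c$ and $v$ receives $d$.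
\end{example}

Example~\ref{ex:path} shows that the hypothesis $h\ge1$ in Proposition~\ref{prop:step} cannot be dropped, and that refilling can favor $L'$. In a general graph both effects occur together. The gain needs the blanks of two rows to meet, while the loss needs blanks of three rows to meet. The next section shows that nothing else matters.

\section{Erasing the two colors}\label{sec:patterns}

From now until the end of Section~\ref{sec:estimates}, $m\ge1$, $q\ge10m\Delta$, and $L$, $c$, $d$, $A$, $B$, $C$, $h\ge 1$, $L'$ are as in Proposition~\ref{prop:step}. Let $b_v=|L(v)\cap\{c,d\}|$, so $b_v=1$ on $A\cup B$, $b_v=2$ on $C$, and $b_v=0$ elsewhere.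

A \emph{pattern} is a tuple $\tau=(\tau_v)_{v\in V}$ of maps $\tau_v:[q]\to(L(v)\setminus\{c,d\})\cup\{*\}$ such that $\tau_v$ takes each color of $L(v)\setminus\{c,d\}$ exactly once and the \emph{blank} $*$ exactly $b_v$ times, and such that there is no edge $uv$ and active position $i$ with $\tau_u(i)=\tau_v(i)\ne*$. Let $\mathcal T$ be the set of patterns. Uncrossing changes neither $L(v)\setminus\{c,d\}$ nor $b_v$, so $\mathcal T$ is the same for $L$ and $L'$.

An \emph{$L$-completion} of $\tau$ writes $c$ in the blanks at $A$, $d$ in the blanks at $B$, and $c,d$ in one of the two orders in the blanks at each vertex of $C$. An \emph{$L'$-completion} writes $c$ in the blanks at $A\cup B$ and treats $C$ in the same way. Each pattern has $2^{|C|}$ completions of each kind; let $w(\tau)$ and $w'(\tau)$ be the numbers of those that are proper arrangements. Erasing $c$ and $d$ from a proper arrangement gives a pattern, of which the arrangement is a completion. Therefore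
\begin{equation}\label{eq:sum}
Z(L)=\sum_{\tau\in\mathcal T}w(\tau),\qquad Z(L')=\sum_{\tau\in\mathcal T}w'(\tau)\le2^{|C|}\,|\mathcal T| .
\end{equation}
In particular $\mathcal T\ne\emptyset$, because $Z(L)>0$ by Lemma~\ref{lem:arr}(c).

When is a completion proper? Take an edge $uv$ and an active position $i$. If neither row has a blank at $i$, the colors differ by the definition of a pattern. If exactly one has, then exactly one of the two colors lies in $\{c,d\}$, and again they differ. Only common blanks remain. Let the \emph{overlap graph} $H(\tau)$ be the spanning subgraph of $G$ whose edges are those $uv\in E$ for which $\tau_u$ and $\tau_v$ have a blank at a common active position. Vertices outside $A\cup B\cup C$ are isolated in it. A completion is proper if and only if, for every edge $uv$ of $H(\tau)$, the two colors differ at each common active blank position of $u$ and $v$.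

Guided by the examples, define
\begin{align*}
\mathcal T^+&=\{\tau\in\mathcal T:\ E(H(\tau))=\{ab\}\text{ for some }a\in A,\ b\in B\},\\
\mathcal T^-&=\{\tau\in\mathcal T:\ av,\,vx\in E(H(\tau))\text{ for some }a\in A,\ v\in C,\ x\in B\cup C\}.
\end{align*}

\begin{lemma}\label{lem:cases}
Let $\tau\in\mathcal T$ and $H=H(\tau)$.
\begin{enumerate}
\item[(a)] If $H$ has an edge between $A$ and $B$, then $w'(\tau)=0$. If $\tau\in\mathcal T^+$, then also $w(\tau)=2^{|C|}$.
\item[(b)] If no component of $H$ meets both $A$ and $B$, then $w(\tau)=w'(\tau)$.
\item[(c)] If $H$ has no edge between $A$ and $B$ but some component of $H$ meets both, then $\tau\in\mathcal T^-$ and $w'(\tau)\le2^{|C|-1}$.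
\end{enumerate}
Consequently,
\begin{equation}\label{eq:gainloss}
Z(L)-Z(L')\ \ge\ 2^{|C|}\Bigl(|\mathcal T^+|-\tfrac12|\mathcal T^-|\Bigr).
\end{equation}
\end{lemma}

\begin{proof}
(a) If $ab\in E(H)$ with $a\in A$ and $b\in B$, every $L'$-completion writes $c$ at the common blank position of $a$ and $b$, so none is proper. If $ab$ is the only edge of $H$, the only constraint on an $L$-completion is at this position, where it writes $c$ and $d$; so all $2^{|C|}$ are proper.

(b) Given an $L$-completion, interchange $c$ and $d$ in the rows of all vertices whose component in $H$ meets $B$. These components contain no vertex of $A$. So the rows of $A$ keep $c$, the rows of $B$ change from $d$ to $c$, and the rows of $C$ still contain both colors: the result is an $L'$-completion. The same interchange leads back, so this is a bijection. It preserves properness, because each constraint involves two rows of one component of $H$, and these are either both interchanged or both unchanged.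

(c) Take a shortest path in $H$ from a vertex of $A$ to a vertex of $B$. It has length at least $2$. Its interior vertices have blanks, and none lies in $A\cup B$, since that would give a shorter path; so they lie in $C$. The first three vertices $a,v,x$ of the path satisfy $a\in A$, $v\in C$, $x\in B\cup C$, so $\tau\in\mathcal T^-$. In a proper $L'$-completion the blank of $a$ receives $c$, so the blank of $v$ at the same position must receive $d$. This fixes the order at $v$ and leaves at most $2^{|C|-1}$ completions.

Every pattern falls under (a), (b) or (c). The difference $w-w'$ is nonnegative in cases (a) and (b), equals $2^{|C|}$ on $\mathcal T^+$, and is at least $-2^{|C|-1}$ in case (c), which occurs only in $\mathcal T^-$. Summing over $\mathcal T$ and using \eqref{eq:sum} gives \eqref{eq:gainloss}.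
\end{proof}

It remains to show that $\mathcal T^+$ outweighs $\mathcal T^-$. Suppose for a moment that in a random pattern the blanks were placed uniformly and independently. For each of the $h$ edges $ab$ and each of the $k$ active positions, both blanks sit there with probability $1/q^2$, so $\mathcal T^+$ would have density about $hk/q^2$. For a triple $a,v,x$, a blank of $v$ is active with probability of order $k/q$, and each of $a$ and $x$ meets such a blank with probability of order $1/q$. There are fewer than $2m\Delta$ triples, so $\mathcal T^-$ would have density of order $m\Delta k/q^3$. The factor $k$ cancels in the comparison. The blanks are neither uniform nor independent, however, since the colored entries of adjacent rows must avoid each other. The next section shows that the blanks are nearly uniform even when all other rows are given, and this replaces independence.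

\section{Where the blanks of a random pattern lie}\label{sec:blanks}

Choose $\tau\in\mathcal T$ uniformly at random, and put
\[
Q=q-\Delta,\qquad \beta=\frac1q\Bigl(1-\frac{2\Delta}{q-2}\Bigr).
\]
Since $q\ge10\Delta$, we have $q-2\ge 2\Delta$ and $\beta\ge0$. For a vertex $v$ we write $\Pr[\,\cdot\mid\tau_{-v}]$ for the conditional probability given all rows other than $\tau_v$.

\begin{lemma}\label{lem:switch}
For every vertex $v$ and every position $j\in[q]$:
\begin{enumerate}
\item[(i)] $\Pr[\tau_v(j)=*\mid\tau_{-v}]\le b_v/Q$;
\item[(ii)] if $b_v=1$, then $\Pr[\tau_v(j)=*\mid\tau_{-v}]\ge\beta$.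
\end{enumerate}
\end{lemma}

\begin{proof}
Fix the rows other than $\tau_v$. For active $i$ let $F_i$ be the set of colors (not blanks) that neighbors of $v$ have at position $i$, and let $F_i=\emptyset$ for $i>k$. Then $|F_i|\le\Delta$. Each color lies in at most $\Delta$ of the sets $F_i$, because a neighbor has each color at most once. Under the conditioning, $\tau_v$ is uniform on the nonempty set $R$ of all rows $\rho$ with the prescribed content such that $\rho(i)\notin F_i$ for all $i$. A blank is allowed at every position. Let $R_p=\{\rho\in R:\rho(p)=*\}$. In both parts we compare sizes by a switching: we modify a row of one kind into rows of another kind, and count the modifications forward and backward.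

(i) For $b_v=0$ there is nothing to prove, so let $b_v\ge1$. To bound $|R_j|$ from above, move the blank away from $j$. Let $\rho\in R_j$. Of the $q-b_v$ positions $i$ with $\rho(i)\ne*$, at most $\Delta$ have $\rho(i)\in F_j$, since these entries are distinct. For each of the remaining positions $i$, at least $q-b_v-\Delta$ in number, interchange the entries at $i$ and $j$. The result $\rho'$ has an allowed color at $j$ and a blank at $i$, so $\rho'\in R\setminus R_j$. Given $\rho'$, the position $i$ is one of its $b_v$ blank positions, and $i$ determines $\rho$. Hence $|R_j|(q-b_v-\Delta)\le b_v(|R|-|R_j|)$, that is, $|R_j|\,Q\le b_v|R|$.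

(ii) To bound $|R_j|$ from below, move the blank to $j$ from its position $p\ne j$. Let $\rho\in R_p$ and $s=\rho(j)$, which is a color since $b_v=1$. Interchanging the entries at $p$ and $j$ fails if $s\in F_p$, and it offers no alternative, so we rotate through a third position. Among the $q-2$ positions $i\ne p,j$, at most $\Delta$ have $s\in F_i$ and at most $\Delta$ have $\rho(i)\in F_p$. For each of the remaining positions $i$, at least $q-2-2\Delta$ in number, define $\rho'$ by
\[
\rho'(j)=*,\qquad\rho'(i)=s,\qquad\rho'(p)=\rho(i),
\]
and $\rho'=\rho$ elsewhere. Then $\rho'\in R_j$. For fixed $p$, the pair $(\rho',i)$ determines $\rho$, namely $\rho(p)=*$, $\rho(j)=\rho'(i)$, $\rho(i)=\rho'(p)$, and there are $q-2$ possible values of $i$. Hence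
\[
|R_p|\,(q-2-2\Delta)\le(q-2)\,|R_j| .
\]
This also holds for $p=j$. As $b_v=1$, the sets $R_1,\dots,R_q$ partition $R$, and summing over $p$ gives $|R|(q-2-2\Delta)\le q(q-2)|R_j|$, that is, $|R_j|\ge\beta|R|$.
\end{proof}

We apply the lemma through the following rule of conditional expectation. If $X\ge0$ is determined by the rows other than $\tau_v$ and $W$ is an event with indicator $\mathbf 1_W$, then
\begin{equation}\label{eq:tower}
\mathbb E[X\,\mathbf 1_W]=\mathbb E\bigl[X\Pr[W\mid\tau_{-v}]\bigr].
\end{equation}
With $X=1$, part (i) gives $\Pr[\tau_v(j)=*]\le b_v/Q$. Let $t_v\le b_v$ be the number of active blank positions of $\tau_v$. For an edge $uv$ of $G$, the edge lies in $H=H(\tau)$ only if $\tau_u$ has a blank at one of these $t_v$ positions, so (i) and a union bound give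
\begin{equation}\label{eq:overlap}
\Pr[uv\in E(H)\mid\tau_{-u}]\le\frac{b_u\,t_v}{Q}.
\end{equation}

\section{The gain outweighs the loss}\label{sec:estimates}

\begin{lemma}\label{lem:gain}
$\displaystyle |\mathcal T^+|\ \ge\ hk\,\beta^2\Bigl(1-\frac{4(m-1)}{Q}\Bigr)|\mathcal T|$.
\end{lemma}

\begin{proof}
Fix an edge $ab$ with $a\in A$, $b\in B$, and an active position $j$. We want both blanks at $j$ and no other edge in $H$. The absence of other edges at $a$ and $b$ depends on the rows $\tau_a,\tau_b$, whereas \eqref{eq:tower} needs a condition on the other rows. Since $a$ and $b$ have one blank each, we can state such a condition in terms of $j$. Let $U$ be the event that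
\begin{itemize}
\item no edge of $G-\{a,b\}$ is an edge of $H$, and
\item no vertex $u\notin\{a,b\}$ adjacent to $a$ or $b$ has $\tau_u(j)=*$.
\end{itemize}
The event $U$ is determined by the rows other than $\tau_a$ and $\tau_b$. Let $W_{ab,j}$ be the event that $U$ holds and $\tau_a(j)=\tau_b(j)=*$. On $W_{ab,j}$ the edge $ab$ lies in $H$. Any other edge of $H$ at $a$ or $b$ would need a neighbor $u\notin\{a,b\}$ with a blank at $j$, the only blank position of $a$ and of $b$, and $U$ excludes this. So $E(H)=\{ab\}$ and $\tau\in\mathcal T^+$.

Apply \eqref{eq:tower} and Lemma~\ref{lem:switch}(ii) first to the row of $a$ and then to the row of $b$. Since $\beta\ge0$,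
\[
\Pr[W_{ab,j}]\ \ge\ \beta\,\Pr[U\text{ and }\tau_b(j)=*]\ \ge\ \beta^2\Pr[U].
\]
To bound $\Pr[U]$, note that an edge $uv$ of $G-\{a,b\}$ lies in $H$ with probability at most $b_ub_v/Q\le4/Q$ by \eqref{eq:overlap}, and that a vertex $u$ as in the second condition violates it with probability at most $2/Q$. The number of such $u$ is at most the number of edges other than $ab$ that meet $\{a,b\}$. So $U$ consists of at most $m-1$ conditions, each failing with probability at most $4/Q$, and $\Pr[U]\ge1-4(m-1)/Q$.

The $hk$ events $W_{ab,j}$ are pairwise disjoint, since on $W_{ab,j}$ the edge $ab$ is the only edge of $H$ and $j$ is the only blank position of $a$. Adding their probabilities proves the lemma.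
\end{proof}

\begin{lemma}\label{lem:loss}
$\displaystyle |\mathcal T^-|\ \le\ 16m(\Delta-1)\,\frac{k}{Q^3}\,|\mathcal T|$.
\end{lemma}

\begin{proof}
Fix $a\in A$, $v\in C$ and $x\in B\cup C$ with $a$ and $x$ adjacent to $v$ in $G$, and let $t=t_v\le2$. Bounding $t$ by $2$ throughout would give a probability of order $1/Q^2$ with no factor $k$, too large to compare with $k/q^2$ when $k$ is small; so we keep $t$ and use $\mathbb E\,t=\sum_{j\le k}\Pr[\tau_v(j)=*]\le2k/Q$. The vertices $a,v,x$ are distinct. Thus $t$ and the event $vx\in E(H)$ are determined by the rows other than $\tau_a$, and $t$ is determined by the rows other than $\tau_x$. By \eqref{eq:tower} and \eqref{eq:overlap}, applied first to $a$ (with $b_a=1$) and then to $x$ (with $b_x\le2$),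
\[
\Pr[av,\,vx\in E(H)]\ \le\ \mathbb E\Bigl[\frac tQ\,\mathbf 1_{vx\in E(H)}\Bigr]\ \le\ \frac{2\,\mathbb E\,t^2}{Q^2}\ \le\ \frac{4\,\mathbb E\,t}{Q^2}\ \le\ \frac{8k}{Q^3},
\]
where $t^2\le2t$ because $t\le2$. With $\deg v$ the degree in $G$, the number of triples $(a,v,x)$ is at most $\sum_v\deg v\,(\deg v-1)\le2m(\Delta-1)$. A union bound finishes the proof.
\end{proof}

Since $Q\beta=(1-\frac\Delta q)(1-\frac{2\Delta}{q-2})$, the definition \eqref{eq:kappa} reads
\begin{equation}\label{eq:kappa2}
\kappa=Q^2\beta^2\Bigl(1-\frac{4(m-1)}Q\Bigr)-\frac{8m(\Delta-1)}{Q}.
\end{equation}

\begin{lemma}\label{lem:kappa}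
If $m\ge 1$ and $q\ge10m\Delta$, then $\kappa>1-10m\Delta/q$.
\end{lemma}

\begin{proof}
We use $(1-y)(1-z)\ge1-y-z$ for $y,z\ge0$. It gives $Q\beta\ge1-\frac{\Delta}{q}-\frac{2\Delta}{q-2}\ge 1-\frac{3\Delta}{q-2}$, and this is nonnegative because $q-2\ge10\Delta-2\ge3\Delta$. Squaring, $Q^2\beta^2\ge1-\frac{6\Delta}{q-2}$. The factor $1-4(m-1)/Q$ is nonnegative because $Q\ge10m\Delta-\Delta\ge9m$. So we may insert the bound for $Q^2\beta^2$ in \eqref{eq:kappa2}, and, as $4(m-1)+8m(\Delta-1)=8m\Delta-4m-4$,
\begin{equation}\label{eq:kappa3}
\kappa\ \ge\ 1-\frac{6\Delta}{q-2}-\frac{8m\Delta-4m-4}{q-\Delta}.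
\end{equation}

Let $\Delta\ge2$. Then $q-2\ge q-\Delta$, so it suffices to show
\[
\frac{8m\Delta-4m-4+6\Delta}{q-\Delta}<\frac{10m\Delta}{q},
\qquad\text{that is,}\qquad
q\,(2m\Delta+4m+4-6\Delta)>10m\Delta\cdot\Delta .
\]
From $m\ge\Delta\ge2$ we get $2m\Delta\ge4\Delta$ and $4m\ge4\Delta$, so $2m\Delta+4m+4-6\Delta\ge2\Delta+4>\Delta$. Together with $q\ge10m\Delta$ this gives the inequality.

Let $\Delta=1$. Then $q\ge10$, so $\frac q{q-2}\le\frac54$ and $\frac q{q-1}\le\frac{10}9$. By \eqref{eq:kappa3},
\[
q(1-\kappa)\ \le\ \frac{6q}{q-2}+\frac{4(m-1)q}{q-1}\ \le\ \frac{15}2+\frac{40}9(m-1)\ <\ 10+10(m-1)=10m.\qedhere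
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:step}]
The bound on $\kappa$ is Lemma~\ref{lem:kappa}; in particular $\kappa>0$. Insert Lemmas~\ref{lem:gain} and~\ref{lem:loss} in \eqref{eq:gainloss}. Since $h\ge1$, the loss term only grows when multiplied by $h$, and \eqref{eq:kappa2} gives
\[
Z(L)-Z(L')\ \ge\ 2^{|C|}|\mathcal T|\,\Bigl(hk\beta^2\Bigl(1-\frac{4(m-1)}Q\Bigr)-h\,\frac{8m(\Delta-1)k}{Q^3}\Bigr)=2^{|C|}|\mathcal T|\,\frac{\kappa hk}{Q^2}.
\]
By \eqref{eq:sum}, $2^{|C|}|\mathcal T|\ge Z(L')$, and $Q\le q$. Hence $Z(L)-Z(L')\ge Z(L')\,\kappa hk/q^2$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. The switchings and Hall's theorem need only that $q$ is large compared with $\Delta$, namely $q\ge2\Delta+2$. The full hypothesis $q\ge10m\Delta$ is used in Lemma~\ref{lem:kappa}, where a gain that may come from a single edge has to exceed a loss summed over up to $2m(\Delta-1)$ triples anywhere in $G$.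

\section{The threshold and the constant}\label{sec:complements}

Theorem~\ref{thm:main} gives a threshold that depends on $G$ and a constant $\kappa$ close to $1$. We record four facts about them. First, only the components matter.

\begin{proposition}\label{prop:components}
Let the components of $G$ that have edges have $m_i$ edges and maximum degree $\Delta_i$, and let $q\ge10\max_im_i\Delta_i$. Then $P^\star_\ell(G,q,k)=P^\star(G,q,k)$ for all $k\le q$, and $L$ attains the minimum if and only if it is constant on each component.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:arr}(b), $Z(L)$ is a product over components. An isolated vertex contributes $q!$ for every $L$. By Theorem~\ref{thm:main}, a component with edges contributes at least its positive value for the constant assignment, with equality exactly when $L$ is constant on it.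
\end{proof}

Second, for fixed $G$ the coefficient $\kappa$ of $k\delta(L)/q^2$ exceeds $1-10m\Delta/q$, which tends to $1$ as $q\to\infty$. The limiting constant $1$ cannot be increased: for $G=K_2$ and $k=1$, equation \eqref{eq:edge} gives
\[
\frac{P^\star(K_2,L,1)}{P^\star(K_2,q,1)}=1+\frac{\delta(L)}{q^2-q}=1+\frac{q}{q-1}\cdot\frac{\delta(L)}{q^2},
\]
so no coefficient larger than $q/(q-1)$ is valid for this graph.

Third, for some graphs no threshold is needed.

\begin{proposition}\label{prop:forest}
If $G$ is a forest, then $P^\star_\ell(G,q,k)=P^\star(G,q,k)$ for all $1\le k\le q$.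
\end{proposition}

\begin{proof}
For $0\le s\le q$ let $D_q(s)$ be the number of permutations of $[q]$ with no fixed point among $s$ prescribed points. It is nonincreasing in $s$, since prescribing another point adds a constraint. Root each component and order the vertices by distance from the roots. Then each vertex has at most one earlier neighbor; exactly $m$ vertices have one, as every edge is counted at its later end. Choose the rows in this order. A vertex without an earlier neighbor has $q!$ admissible rows. Let $v$ have the earlier neighbor $u$, let $I=\{i\le k:\sigma_u(i)\in L(v)\}$, and fix a bijection $\varphi:[q]\to L(v)$ with $\varphi(i)=\sigma_u(i)$ for $i\in I$. A row $\sigma_v$ is admissible if and only if $\varphi^{-1}\circ\sigma_v$ has no fixed point in $I$, so there are $D_q(|I|)\ge D_q(k)$ admissible rows. For the constant assignment $|I|=k$ always. Hence $Z(L)\ge(q!)^{n-m}D_q(k)^m=Z_0$.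
\end{proof}

The description of the minimizers does not extend to all $q$, even for a single edge: for $q=k=2$ we have $D_2(1)=D_2(2)=1$, so the lists $\{1,2\}$ and $\{1,3\}$ on $K_2$ give the same count as equal lists.

Finally, no single threshold serves all graphs, even if only $k=q$ is considered.

\begin{proposition}\label{prop:bipartite}
Let $r\ge2$ and $G=K_{r,r^r}$. Then $P^\star_\ell(G,r,k)=0<P^\star(G,r,k)$ for all $1\le k\le r$. Hence every valid $N$ for this graph satisfies $N\ge r+1$, also for the question restricted to $k=q$.
\end{proposition}

\begin{proof}
Give the $r$ vertices of the first side pairwise disjoint lists of size $r$. There are $r^r$ transversals, that is, sets with one color from each of these lists; give them as lists to the $r^r$ vertices of the second side. The colors that an $L$-coloring uses on the first side form a transversal, and the vertex with this list is adjacent to all vertices of the first side, so it has no color left. Thus there is no proper $L$-coloring, and $P^\star_\ell(G,r,k)=0$. For the constant assignment $[r]$, let $f_i$ be $i$ on the first side and $i+1$ modulo $r$ on the second. Since $r\ge2$ each $f_i$ is proper, and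 $\{f_1,\dots,f_k\}$ is a proper packing. So equality fails at $q=r$ for every $k\le r$, in particular for $k=q$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KM}
Hemanshu Kaul and Jeffrey A. Mudrock, \emph{Counting Packings of List-colorings of Graphs}, arXiv:2401.11025 (2024).

\end{thebibliography}
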